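# Which linear inferences are derivable by switch alone?

## 1. The invariants of switch as a guessed characterization

Here is the answer that one would first guess. The rewrite rule *switch*,
$$x\wedge(y\vee z)\;\to\;(x\wedge y)\vee z ,$$
is sound, it keeps the number of $\wedge$ symbols, and it never turns a disjunction between two variables into a conjunction. So one guesses that these three properties characterize what switch can do: an inference between two linear terms is derivable by switch exactly when it is sound, has the same number of $\wedge$ symbols on both sides, and turns no disjunction between two variables into a conjunction. Let us make this precise and test it.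

**Definition (terms and inferences).** Terms are built from propositional variables with $\wedge$ and $\vee$, without constants, and are considered modulo associativity and commutativity of $\wedge$ and of $\vee$. A term is *linear* if each variable occurs in it at most once. A *linear inference* $s\to t$ is a pair of linear terms containing exactly the same set of variables. It is *sound* if $s\Rightarrow t$ is a tautology. We write $\#_\wedge(t)$ and $\#_\vee(t)$ for the numbers of $\wedge$ and $\vee$ symbols in $t$; associativity and commutativity do not change them.

**Definition (switch).** A switch step replaces a subterm $p\wedge(q\vee r)$ by $(p\wedge q)\vee r$, where $p,q,r$ are arbitrary terms, working modulo associativity and commutativity. We write $s\xrightarrow{*}_{\mathsf s}t$ if $t$ is obtained from $s$ by finitely many (possibly zero) switch steps.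

**Definition (edges).** Let $x\ne y$ be variables of a linear term $s$. The *least common connective* of $x,y$ in $s$ is the connective at the root of the smallest subterm containing both; this is well defined modulo associativity and commutativity. If it is $\vee$ (resp. $\wedge$), then $x,y$ form a *$\vee$-edge* (resp. *$\wedge$-edge*) in $s$. The inference $s\to t$ satisfies $(*)$ if every pair forming a $\vee$-edge in $s$ also forms a $\vee$-edge in $t$.

For example, $x\wedge(y\vee z)$ has the $\wedge$-edges $xy$, $xz$ and the $\vee$-edge $yz$. In a switch step $C[p\wedge(q\vee r)]\to C[(p\wedge q)\vee r]$ the edges between $p$ and $r$ change from $\wedge$ to $\vee$, and no other edge changes. So $(*)$ holds for every switch derivation, and $\#_\wedge$ is constant along it. The guess is the converse: *sound, $(*)$ and $\#_\wedge(s)=\#_\wedge(t)$ should imply $s\xrightarrow{*}_{\mathsf s}t$.*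

*Two variables.* The terms are $x\wedge y$ and $x\vee y$. The sound inferences are the two identities and $x\wedge y\to x\vee y$. The last one changes $\#_\wedge$ from $1$ to $0$ and is not derivable. The guess holds.

*Three variables.* Only the terms of shapes $x\wedge(y\vee z)$ and $x\vee(y\wedge z)$ share a value of $\#_\wedge$, namely $1$. From $s=x\wedge(y\vee z)$ to a different term with one $\wedge$ we have, up to exchanging $y$ and $z$:

- $s\to y\wedge(x\vee z)$, unsound (take $x,z$ true, $y$ false);
- $s\to (x\wedge y)\vee z$, which is switch;
- $s\to x\vee(y\wedge z)$, which is sound but violates $(*)$ at $yz$.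

From $x\vee(y\wedge z)$ to any different term with one $\wedge$ the inference is unsound: let $x$ alone be true; the left side is true, while $x\wedge(y\vee z)$, $y\wedge(x\vee z)$, $y\vee(x\wedge z)$ and the copies of the latter two with $y,z$ exchanged are false. So the guess holds here too.

*Five variables.* Consider
$$s=u\wedge(x\vee y)\wedge(z\vee w)\;\to\; t=u\vee(x\wedge z)\vee(y\wedge w).$$
It is sound because $s\Rightarrow u\Rightarrow t$. The $\vee$-edges of $s$ are $xy$ and $zw$, and both are $\vee$-edges of $t$. Both sides have two $\wedge$'s. Yet it is not derivable, and one can see this by erasing $u$. If we erase $u$ (together with the connective joining it to its neighbor) from both ends of a switch step $p\wedge(q\vee r)\to(p\wedge q)\vee r$ inside some context, we get again a switch step, unless $u$ is the whole of $p$, $q$ or $r$. If $p=u$ we get the identity on $q\vee r$; if $r=u$ the identity on $p\wedge q$; if $q=u$ the step $p\wedge r\to p\vee r$. All of these are sound. So a derivation of $s\to t$ would make $(x\vee y)\wedge(z\vee w)\to(x\wedge z)\vee(y\wedge w)$ sound. But with $x,w$ true and $y,z$ false the left side is true and the right side false. The guess is wrong.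

What is suspicious in this example is that the variables $x,y,z,w$ do no work. The following notion says so.

**Definition (trivial).** A sound linear inference $s\to t$ is *trivial at* $x$ if $s[\top/x]\to t[\bot/x]$ is also sound. It is *trivial* if it is trivial at some variable, and *nontrivial* otherwise.

The five-variable inference is trivial at $x$, since $s[\top/x]\Rightarrow u\Rightarrow t[\bot/x]$. The inference $x\wedge y\to x\vee y$ is trivial at $x$, since both substituted sides are $y$. The inference $x\wedge(y\vee z)\to x\vee(y\wedge z)$ is trivial at $y$, since both substituted sides are equivalent to $x$. Switch is nontrivial; we will verify this in Section 3. A nontrivial sound inference that is not derivable by switch is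
$$(w\wedge x)\vee(y\wedge z)\;\to\;(w\vee y)\wedge(x\vee z), \tag{1}$$
where $\#_\wedge$ drops from $2$ to $1$; it too is examined in Section 3.

The repaired guess appears as a conjecture in Anupam Das and Lutz Straßburger, "On linear rewriting systems for Boolean logic and some applications to proof theory", arXiv:1610.08772 (2016):

**Conjecture.** If $s\to t$ is sound, nontrivial, satisfies $(*)$ and $\#_\wedge(s)\le\#_\wedge(t)$, then $s\xrightarrow{*}_{\mathsf s}t$.

We prove that it is true, and that the hypothesis $(*)$ is not needed: it follows from the others. (In the three-variable test, the inference that violated $(*)$ was already excluded by being trivial.)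

## 2. Choosing one switch step at a time

The first plan is an induction along the derivation: find one switch step $s\to_{\mathsf s}s'$ such that $s'\to t$ is still sound, then repeat. Much of this works.

- $\#_\wedge(s')=\#_\wedge(s)$, so the counting hypothesis passes to $s'\to t$.
- Nontriviality passes as well: if $s'[\top/x]\to t[\bot/x]$ were sound, then $s[\top/x]\Rightarrow s'[\top/x]\Rightarrow t[\bot/x]$, so $s\to t$ would be trivial at $x$.
- Each step lowers the number of $\wedge$-edges, so the process stops.

What is missing is exactly this: if $s\ne t$, *some* switch step from $s$ keeps the inference to $t$ sound. Not every step does. For $s=x\wedge(y\vee z)$ and $t=(x\wedge y)\vee z$ there is a step to $t$ and a step to $s'=(x\wedge z)\vee y$, and $s'\to t$ is unsound (let $y$ alone be true). A choice must be made, and the hypotheses do not guide it: the count is the same after every switch step, good or bad, and nontriviality is inherited whenever soundness is. So we must first turn "nontrivial and $\#_\wedge(s)\le\#_\wedge(t)$" into structure that tells us where to apply switch. The way to do this is to leave terms for a while and look at covers of a cube by subcubes.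

## 3. Linear inferences as covers of a cube

To make $s$ true, one chooses a disjunct at each $\vee$ of $s$ and makes the chosen variables true. To make $t$ false, one chooses a conjunct at each $\wedge$ of $t$ and makes the chosen variables false. A counterexample to $s\to t$ is a combination of choices for which no variable is asked to be both true and false. We record all choices as a point of a cube; each variable then describes the subcube of those choices that ask for it on both sides.

**Definition (configuration).** A *configuration* $(V,D,T)$ consists of finite sets $V,D$ and, for each $x\in V$, a partial function $T_x$ from $D$ to $\{0,1\}$. Write $N(x)$ for the domain of $T_x$ and $N(X)=\bigcup_{x\in X}N(x)$ for $X\subseteq V$. We say that $x$ *mentions* $v$ if $v\in N(x)$. A point $\alpha\in\{0,1\}^D$ *satisfies* $x$ if $\alpha$ extends $T_x$. The configuration is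

- a *cover* if every $\alpha\in\{0,1\}^D$ satisfies some $x\in V$;
- *critical at $x$* if some $\alpha$, called a *private point* of $x$, satisfies $x$ and no other element of $V$;
- *minimal* if it is a cover and critical at every $x\in V$;
- *full* if $N(V)=D$.

A cover has $V\ne\emptyset$, since $\{0,1\}^D$ is never empty. We shall use the following several times.

**Observation (thinning).** Let $(V,D,T)$ be a cover and let $X\subseteq V$ be inclusion-minimal among the subfamilies such that $(X,D,T)$ is a cover. Then $(X,D,T)$ is minimal, and $(X,N(X),T)$ is minimal and full.

*Proof.* If $x\in X$, then $X\setminus\{x\}$ is not a cover, so some $\alpha$ satisfies no element of $X\setminus\{x\}$; as $X$ is a cover, $\alpha$ satisfies $x$ and is a private point of it. Whether a point satisfies an element of $X$ depends only on its coordinates in $N(X)$, so the cover property and the private points survive when we restrict to $\{0,1\}^{N(X)}$. Fullness is clear. $\square$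

**Definition (configuration of $(s,t)$).** Fix binary parse trees of $s$ and $t$. Let $V$ be the set of variables, $n=|V|$. Let $D$ be the set of all $\vee$-nodes of $s$ together with all $\wedge$-nodes of $t$ (a disjoint union). For $v\in D$ let $T_x(v)=0$ if $x$ is below the left child of $v$, $T_x(v)=1$ if $x$ is below the right child, and leave $T_x(v)$ undefined if $x$ is not below $v$. Here, and for all trees in these notes, a node counts as being below itself.

Every child of $v\in D$ has a variable below it, so every $v\in D$ is taken with both values, and the configuration is full. Since a binary tree with $n$ leaves has $n-1$ internal nodes, $\#_\vee(s)+\#_\wedge(s)=n-1$, and so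
$$|D|=\#_\vee(s)+\#_\wedge(t)=n-1-\big(\#_\wedge(s)-\#_\wedge(t)\big). \tag{2}$$

Three examples follow.

*Switch.* Let $s=x\wedge(y\vee z)$, $t=(x\wedge y)\vee z$. Then $D=\{v,w\}$ with $v$ the $\vee$ of $s$ and $w$ the $\wedge$ of $t$. Here $T_x$ is $w\mapsto0$; $T_y$ is $v\mapsto 0,\ w\mapsto1$; $T_z$ is $v\mapsto1$. Writing points as $(\alpha(v),\alpha(w))$: $(0,0)$ satisfies only $x$, $(0,1)$ only $y$, $(1,1)$ only $z$, and $(1,0)$ satisfies $x$ and $z$. The configuration is minimal, with $|V|=3=|D|+1$.

*A trivial inference.* For $x\wedge(y\vee z)\to x\vee(y\wedge z)$ the function $T_x$ is empty, $T_y=(0,0)$, $T_z=(1,1)$. This is a cover, since every point satisfies $x$. It is critical at $x$ (take $(0,1)$), but not at $y$ or $z$.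

*The inference (1).* Here $D$ has two elements, and $T_w,T_x,T_y,T_z$ are $(0,0),(0,1),(1,0),(1,1)$. The four points of the square are covered once each. The configuration is minimal, with $|V|=4=|D|+2$.

**Lemma 1.** The inference $s\to t$ is sound iff $(V,D,T)$ is a cover. If it is sound, it is nontrivial at $x$ (that is, not trivial at $x$) iff $(V,D,T)$ is critical at $x$.

*Proof.* For $\alpha\in\{0,1\}^D$ let $P_\alpha$ be the set of variables $x$ such that $T_x$ agrees with $\alpha$ at all $\vee$-nodes of $s$ above $x$, and let $Q_\alpha$ be the set of $x$ such that $T_x$ agrees with $\alpha$ at all $\wedge$-nodes of $t$ above $x$. Since $N(x)$ consists of just these nodes,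
$$\alpha\text{ satisfies }x\iff x\in P_\alpha\cap Q_\alpha. \tag{3}$$

**Step 1: truth and falsity in terms of $\alpha$.** This step turns truth values into choices. Let $A$ be the set of true variables. We claim that
$$s\text{ is true}\iff P_\alpha\subseteq A\text{ for some }\alpha,\qquad t\text{ is false}\iff Q_\alpha\cap A=\emptyset\text{ for some }\alpha. \tag{4}$$
For the first equivalence, define $P_\alpha(p)$ for each subterm $p$ of $s$ in the same way, using only the nodes of $p$, and argue by induction on $p$. If $p$ is a variable $x$, then $P_\alpha(p)=\{x\}$. If $p=a\wedge b$, then $P_\alpha(p)=P_\alpha(a)\cup P_\alpha(b)$; $p$ is true iff $a$ and $b$ are, and the witnesses for $a$ and for $b$ concern disjoint sets of nodes, so they can be combined into one $\alpha$. If $p=a\vee b$ has root $v$, then $P_\alpha(p)$ is $P_\alpha(a)$ when $\alpha(v)=0$ and $P_\alpha(b)$ when $\alpha(v)=1$; $p$ is true iff $a$ or $b$ is, and $\alpha(v)$ is free to choose. The second equivalence is dual: $a\vee b$ is false iff both are false, and $a\wedge b$ is false iff one of them is.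

The set $P_\alpha$ depends only on coordinates at $\vee$-nodes of $s$, and $Q_\alpha$ only on coordinates at $\wedge$-nodes of $t$. These are disjoint, so if both conditions in (4) hold (even for different valuations), they are witnessed by a common $\alpha$.

**Step 2: soundness.** By Step 1, $s\to t$ is unsound iff there are $A$ and $\alpha$ with $P_\alpha\subseteq A$ and $Q_\alpha\cap A=\emptyset$. Such an $A$ exists iff $P_\alpha\cap Q_\alpha=\emptyset$ (take $A=P_\alpha$). By (3) this says that $\alpha$ satisfies no $x$. So unsound means not a cover.

**Step 3: nontriviality.** Let $s\to t$ be sound. The inference $s[\top/x]\to t[\bot/x]$ is unsound iff there is $A\subseteq V\setminus\{x\}$ such that $s$ is true with true set $A\cup\{x\}$ and $t$ is false with true set $A$. By Step 1 this means $P_\alpha\subseteq A\cup\{x\}$ and $Q_\alpha\cap A=\emptyset$ for some $\alpha$. Such an $A$ exists iff $P_\alpha\cap Q_\alpha\subseteq\{x\}$: if it exists, an element of $P_\alpha\cap Q_\alpha$ other than $x$ would be in $A$ and not in $A$; conversely take $A=P_\alpha\setminus\{x\}$. Since $s\to t$ is sound, $P_\alpha\cap Q_\alpha\neq\emptyset$, so the condition is $P_\alpha\cap Q_\alpha=\{x\}$, which by (3) says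 that $\alpha$ is a private point of $x$. $\square$

By the examples above, switch is nontrivial, and (1) is sound and nontrivial.

## 4. Decision trees and the statement of the theorem

The hypothesis $\#_\wedge(s)=\#_\wedge(t)$ becomes $|V|=|D|+1$ by (2). This is the relation between the number of leaves and the number of internal nodes of a binary tree, and such a tree turns out to exist.

**Definition (decision tree).** A *decision tree* for a configuration $(V,D,T)$ is a full binary tree $\Theta$ with leaves labelled bijectively by $V$ and internal nodes labelled bijectively by $D$. Each internal node has a $0$-child and a $1$-child. The requirement is: whenever $T_x(v)=i$, the leaf $x$ lies below the $i$-child of $v$.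

The leaf $x$ may lie below $v$ without mentioning $v$. For switch there are two decision trees. One has root $v$ with $1$-child the leaf $z$ and $0$-child the node $w$, whose $0$-child is $x$ and $1$-child is $y$. The other has root $w$ with $0$-child the leaf $x$ and $1$-child the node $v$, whose $0$-child is $y$ and $1$-child is $z$. For (1) there is none, since a full binary tree with four leaves has three internal nodes and $|D|=2$.

A decision tree for $(s,t)$ means one for the configuration of $(s,t)$, with given parse trees.

**Theorem.** Let $s\to t$ be a linear inference (not assumed to satisfy $(*)$).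

(A) If $s\to t$ is sound and nontrivial, then $\#_\wedge(s)\ge\#_\wedge(t)$.

(B) The following are equivalent:

1. $s\xrightarrow{*}_{\mathsf s}t$;
2. $s\to t$ is sound, nontrivial and $\#_\wedge(s)\le\#_\wedge(t)$;
3. $s\to t$ is sound, nontrivial and $\#_\wedge(s)=\#_\wedge(t)$;
4. for some (equivalently, every) choice of binary parse trees of $s,t$ there is a decision tree for $(s,t)$.

If these hold, then $(*)$ holds, and $t$ is reachable from $s$ in at most $2(n-1)$ switch steps, $n$ being the number of variables.

The Conjecture is the implication $2\Rightarrow1$, with $(*)$ superfluous.

## 5. A minimal cover has more subcubes than coordinates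

The first lemma is a Tarsi-type counting lemma. It gives (A), and in the case of equality a condition on all proper subfamilies. We recall Hall's theorem: for finite sets $S_y$ indexed by a finite set $Y$, there is an injection $f$ on $Y$ with $f(y)\in S_y$ for all $y$ iff $\big|\bigcup_{y\in Z}S_y\big|\ge|Z|$ for every $Z\subseteq Y$.

**Lemma 2.** Let $(V,D,T)$ be minimal and full. Then $|V|\ge|D|+1$. If $|V|=|D|+1$, then $|N(X)|\ge|X|$ for all $X\subsetneq V$.

*Proof.* **Step 1: only $V$ maximizes $|X|-|N(X)|$ over $X\subseteq V$.** This contains the whole lemma. Suppose that some $X\ne V$ is a maximizer. For $Z\subseteq V\setminus X$ we have $|X\cup Z|-|N(X\cup Z)|\le|X|-|N(X)|$, which says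
$$|N(Z)\setminus N(X)|\ge|Z|.$$
This is Hall's condition for the sets $N(y)\setminus N(X)$, $y\in V\setminus X$. So there is an injection $f:V\setminus X\to D\setminus N(X)$ with $f(y)\in N(y)$.

Take $y_0\in V\setminus X$ and a private point $\alpha$ of $y_0$. It satisfies no element of $X$. Change $\alpha$ at the coordinates $f(y)$ so that $\alpha(f(y))=1-T_y(f(y))$ for every $y\in V\setminus X$; this is possible because $f$ is injective. The new point satisfies no $y\in V\setminus X$, because it violates $T_y$ at $f(y)$. It agrees with the old point on $N(X)$, so it still satisfies no element of $X$. This contradicts the cover property.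

**Step 2: the two conclusions.** Here we compare $V$ with other sets. Fullness gives $|V|-|N(V)|=|V|-|D|$. As $V\neq\emptyset$, comparing with $X=\emptyset$ gives $|V|-|D|>0$. If $|V|-|D|=1$, then every $X\ne V$ has $|X|-|N(X)|<1$, i.e. $|N(X)|\ge|X|$. $\square$

## 6. A coordinate mentioned once with each value

We want to build a decision tree from the leaves up. In any full binary tree with an internal node, some internal node has two leaves as children. Only these two leaves can mention it. So the first thing to find is a coordinate mentioned exactly twice, with opposite values. In (1) there is none: each coordinate takes each value twice. So the equality $|V|=|D|+1$ must be used.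

**Lemma 3.** Let $(V,D,T)$ be minimal and full with $|V|=|D|+1$ and $D\neq\emptyset$. Then some $w\in D$ has exactly one $x$ with $T_x(w)=0$ and exactly one $y$ with $T_y(w)=1$.

*Proof.* **Step 1: every $v\in D$ is taken with both values.** This ensures that fixing a coordinate always discards some element. By fullness $v\in N(x)$ for some $x$. Take a private point $\alpha$ of $x$ and flip its $v$-coordinate. The new point violates $T_x$ at $v$, so it satisfies some $x'\neq x$. The point $\alpha$ did not satisfy $x'$. Hence $x'$ mentions $v$, and $T_{x'}(v)$ is the flipped value $1-T_x(v)$.

From now on we argue by strong induction on $|D|$: the lemma is assumed for all smaller nonempty coordinate sets. (For $|D|=1$ nothing is assumed, and we will see that nothing is needed.) Pick any $v\in D$.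

**Step 2: each half of the cube gives a tight subfamily.** The purpose is to produce sets $X_i$ with $|N(X_i)|=|X_i|$. Fix $i\in\{0,1\}$ and let $U_i=\{x\in V:T_x(v)\text{ is undefined or equal to }i\}$. A point $\beta\in\{0,1\}^{D\setminus\{v\}}$, extended by $v\mapsto i$, satisfies some element of $V$, and this element lies in $U_i$. So $U_i$, with functions restricted to $D\setminus\{v\}$, covers $\{0,1\}^{D\setminus\{v\}}$. Let $X_i\subseteq U_i$ be an inclusion-minimal subfamily still covering it. By the thinning observation, $X_i$ with coordinate set $N(X_i)\setminus\{v\}$ is minimal and full; in particular $X_i\ne\emptyset$. (Here $N$ always refers to the original functions $T$.) Lemma 2 for this configuration gives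
$$|X_i|\ge|N(X_i)\setminus\{v\}|+1\ge|N(X_i)|.$$
By Step 1 some element of $V$ has $v$-value $1-i$; it is not in $U_i$, so $X_i\ne V$. Lemma 2 for $V$ then gives $|N(X_i)|\ge|X_i|$. Hence
$$|N(X_i)|=|X_i|\ge1,\qquad X_i\subsetneq V. \tag{5}$$

**Step 3: the case $|V\setminus X_0|=|V\setminus X_1|=1$.** Here $v$ itself will do. All $x$ with $T_x(v)=1-i$ lie in $V\setminus X_i$, so there is at most one, and by Step 1 exactly one. This holds for both values of $i$, so take $w=v$.

**Step 4: otherwise, pass to the complement of a tight set.** The aim is a smaller configuration to which the induction hypothesis applies. By (5) neither complement is empty, so for some $i$, with $X=X_i$ and $Y=V\setminus X$, we have $|Y|\ge2$. Put $D_Y=D\setminus N(X)$. By (5),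
$$|D_Y|=|D|-|X|=|V|-1-|X|=|Y|-1\ge1. \tag{6}$$
Let $\alpha$ be a private point of some element of $Y$; it satisfies no element of $X$. For $\gamma\in\{0,1\}^{D_Y}$ consider the point equal to $\alpha$ on $N(X)$ and to $\gamma$ on $D_Y$. It satisfies no element of $X$, hence it satisfies some element of $Y$. So the set
$$Y_\alpha=\{y\in Y:\ T_y\text{ agrees with }\alpha\text{ on }N(y)\cap N(X)\},$$
with functions restricted to $D_Y$, covers $\{0,1\}^{D_Y}$. Let $Y'\subseteq Y_\alpha$ be an inclusion-minimal subfamily still covering it.

We show that $Y'=Y$. By thinning, $Y'$ with coordinate set $N(Y')\cap D_Y=N(Y')\setminus N(X)$ is minimal and full, so Lemma 2 gives $|Y'|\ge|N(Y')\setminus N(X)|+1$. Therefore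
$$|N(X\cup Y')|=|N(X)|+|N(Y')\setminus N(X)|\le|X|+|Y'|-1=|X\cup Y'|-1.$$
If $X\cup Y'\ne V$, Lemma 2 for $V$ would give $|N(X\cup Y')|\ge|X\cup Y'|$, which is false. So $X\cup Y'=V$, i.e. $Y'=Y$.

Thus $Y$ with coordinate set $D_Y$ and restricted functions is minimal, by thinning. It is full, since $N(V)=D$ forces $N(Y)\supseteq D\setminus N(X)=D_Y$. By (6), $|Y|=|D_Y|+1$ and $1\le|D_Y|=|D|-|X|<|D|$. (For $|D|=1$ this is impossible, so Step 3 applied.) By induction some $w\in D_Y$ is mentioned exactly once with each value by elements of $Y$. Since $w\notin N(X)$, no element of $X$ mentions $w$, and the same holds in $V$. $\square$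

## 7. Gluing two subcubes, and the converse

**Lemma 4.** If $(V,D,T)$ is minimal and full with $|V|=|D|+1$, then it has a decision tree.

*Proof.* Induct on $|D|$. If $D=\emptyset$, then $|V|=1$ and a single leaf is a decision tree. Otherwise take $w,x,y$ from Lemma 3, with $T_x(w)=0$ and $T_y(w)=1$; no other element of $V$ mentions $w$. We shall merge $x$ and $y$ into one element and delete $w$.

**Step 1: where no third element is satisfied, $x$ and $y$ are both nearly satisfied.** This is what makes merging possible. Claim: *if $\alpha$ satisfies no $u\in V\setminus\{x,y\}$, then $\alpha$ agrees with $T_x$ and with $T_y$ at all coordinates other than $w$.* Let $\alpha_0,\alpha_1$ be $\alpha$ with the $w$-coordinate reset to $0$, $1$. They satisfy no $u\ne x,y$ either, since such $u$ do not mention $w$. The point $\alpha_0$ satisfies something, and not $y$, so it satisfies $x$. Likewise $\alpha_1$ satisfies $y$. The claim follows.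

**Step 2: $T_x$ and $T_y$ agree on $(N(x)\cap N(y))\setminus\{w\}$.** We need this to take their union. If they disagreed there, no $\alpha$ could agree with both outside $w$. By Step 1 every $\alpha$ would satisfy some $u\in V\setminus\{x,y\}$, contradicting criticality at $x$.

**Step 3: the merged configuration.** By Step 2 we may define a partial function $T_z$ on $D'=D\setminus\{w\}$ as the restriction of $T_x\cup T_y$ to $D'$. Let $V'=(V\setminus\{x,y\})\cup\{z\}$, keeping $T_u$ for the other $u$. We check the hypotheses of the lemma for $(V',D',T)$.

It is full: each $d\in D'$ is mentioned by some $u\in V$, and if $u\in\{x,y\}$ then $z$ mentions $d$. Also $|V'|=|V|-1=|D|=|D'|+1$.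

It is a cover: extend $\beta\in\{0,1\}^{D'}$ to a point $\alpha$ of $\{0,1\}^D$. If $\alpha$ satisfies some $u\ne x,y$, so does $\beta$. Otherwise, by Step 1, $\beta$ agrees with $T_x$ and $T_y$ on $D'$, so it satisfies $z$.

It is critical at each $u\ne z$: let $\alpha$ be a private point of $u$ in $V$, and let $\beta$ be its restriction to $D'$. Then $\beta$ satisfies $u$ and no other $u'\ne z$. If $\beta$ satisfied $z$, then $\alpha$ would satisfy $x$ (if $\alpha(w)=0$) or $y$ (if $\alpha(w)=1$), which is false.

It is critical at $z$: otherwise, being a cover, it would remain one without $z$. Then $V\setminus\{x,y\}$ would cover $\{0,1\}^{D'}$ and hence $\{0,1\}^D$, contradicting criticality at $x$.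

**Step 4: the tree.** By induction $(V',D',T)$ has a decision tree. Replace its leaf $z$ by an internal node $w$ with $0$-child the leaf $x$ and $1$-child the leaf $y$. The labels are as required. For $u\ne x,y$ nothing has changed. For $x$: $T_x(w)=0$ is respected, and if $T_x(v)=i$ with $v\in D'$, then $T_z(v)=i$, so the position of $z$, where $x$ now hangs, is below the $i$-child of $v$. The same argument works for $y$. $\square$

The converse is easier. It will bring us from decision trees back to sound, nontrivial inferences.

**Lemma 5.** Suppose $(V,D,T)$ has a decision tree $\Theta$ and every $v\in D$ is taken with both values. Then $(V,D,T)$ is minimal and $|V|=|D|+1$.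

*Proof.* A full binary tree has one more leaf than it has internal nodes, so $|V|=|D|+1$.

**Step 1: cover.** Given $\alpha$, walk from the root, going at each node $v$ to its $\alpha(v)$-child, and let $x$ be the leaf reached. If $T_x(v)=i$, then $x$ lies below the $i$-child of $v$, so the walk passed through $v$ and $\alpha(v)=i$. Hence $\alpha$ satisfies $x$.

**Step 2: criticality.** We construct private points by induction on $|D|$. If $D=\emptyset$, there is one leaf and the only point is private. Otherwise let $r$ be the root, and for $i=0,1$ let $X_i$ and $D_i$ be the sets of leaves and of internal nodes below the $i$-child of $r$. A leaf lies below every node that it mentions, so $N(u)\subseteq D_i\cup\{r\}$ for $u\in X_i$, and all elements mentioning a given $v\in D_i$ are in $X_i$. Hence $X_i$ with coordinate set $D_i$ and restricted functions has the $i$-subtree as a decision tree, and each $v\in D_i$ is taken with both values by elements of $X_i$. The induction hypothesis applies to both sides.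

Let $x\in X_i$. Choose $y$ with $T_y(r)=1-i$; then $y\in X_{1-i}$. Take $\alpha_i\in\{0,1\}^{D_i}$ satisfying only $x$ among the restricted elements of $X_i$, and $\alpha_{1-i}\in\{0,1\}^{D_{1-i}}$ satisfying only $y$ among those of $X_{1-i}$. Combine them with $r\mapsto i$. The resulting point satisfies $x$, because $T_x(r)$ is $i$ or undefined. It satisfies no other element of $X_i$. It does not satisfy $y$, because $T_y(r)=1-i$, and it satisfies no other element of $X_{1-i}$. So it is a private point of $x$. $\square$

## 8. Reading a switch derivation off a decision tree

This is where the choice that was missing in Section 2 is made: the root of the decision tree says where to apply switch.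

**Lemma 6.** If $(s,t)$, with some parses, has a decision tree $\Theta$, then $s\xrightarrow{*}_{\mathsf s}t$ in at most $2(n-1)$ steps.

*Proof.* Induct on $n$. If $n=1$, then $s=t$ and $0$ steps are needed. Let $n\ge2$. Then $|D|=n-1\ge1$, so $\Theta$ has a root $r\in D$. Let $X,Y\ne\emptyset$ be the sets of leaves below its $0$-child and its $1$-child. They partition $V$. We write $V(p)$ for the set of variables of a term $p$.

**Step 1: every other node lives on one side.** This lets us split both terms along $X$ and $Y$. Every $v\in D\setminus\{r\}$ lies in exactly one of the two subtrees of $\Theta$. All variables below $v$ in its term mention $v$, so they lie below $v$ in $\Theta$. Hence: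

$(\dagger)$ for $v\in D\setminus\{r\}$, the variables below $v$ in its term are all in $X$ or all in $Y$, according to which subtree of $\Theta$ contains $v$.

**Step 2: $r$ is a $\vee$-node of $s$.** Here we bring $s$ and $t$ to a form in which two switch steps separate $X$ from $Y$. Let $a\vee b$ be the subterm at $r$, with $a$ on the left. The variables of $a$ have value $0$ at $r$, those of $b$ have value $1$, so $V(a)\subseteq X$ and $V(b)\subseteq Y$. No other $\vee$-node of $s$ is above $r$, because its variables would meet both $X$ and $Y$, against $(\dagger)$. So all nodes of $s$ strictly above $r$ are $\wedge$-nodes, and by rearranging only the top-level $\wedge$'s we get $s=(a\vee b)\wedge\bigwedge_kc_k$ with each $c_k$ a variable or $\vee$-rooted. By $(\dagger)$ at the root of $c_k$ (or trivially, for a variable), each $V(c_k)$ is contained in $X$ or in $Y$. Collecting,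
$$s=(a\vee b)\wedge c_X\wedge c_Y,\qquad V(a)\cup V(c_X)=X,\quad V(b)\cup V(c_Y)=Y,$$
where $c_X$ or $c_Y$ may be absent. Next, all $\wedge$-nodes of $t$ are in $D\setminus\{r\}$. Write $t$ as a disjunction of terms that are variables or $\wedge$-rooted; by $(\dagger)$ each has its variables inside $X$ or inside $Y$. Rearranging only top-level $\vee$'s, $t=t_X\vee t_Y$ with $V(t_X)=X$ and $V(t_Y)=Y$. We rearranged only $\wedge$'s of $s$ and $\vee$'s of $t$. These nodes are not in $D$, and the sets of variables below the children of nodes in $D$ are unchanged. So the configuration is the same and $\Theta$ is still a decision tree.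

A node in $D\setminus\{r\}$ is a $\vee$-node in one of $a,b,c_X,c_Y$ or an $\wedge$-node in one of $t_X,t_Y$. By $(\dagger)$, those in $a,c_X,t_X$ are exactly the internal nodes of the $0$-subtree of $\Theta$, and those in $b,c_Y,t_Y$ are exactly the internal nodes of the $1$-subtree. The leaves of these subtrees are $X$ and $Y$, and the functions of the smaller pairs are restrictions of the $T_x$. So the $0$-subtree is a decision tree for $(a\wedge c_X,\ t_X)$ and the $1$-subtree is one for $(b\wedge c_Y,\ t_Y)$. Now
$$(a\vee b)\wedge c_X\wedge c_Y\ \to_{\mathsf s}\ \big((a\wedge c_X)\vee b\big)\wedge c_Y\ \to_{\mathsf s}\ (a\wedge c_X)\vee(b\wedge c_Y)\ \xrightarrow{*}_{\mathsf s}\ t_X\vee t_Y=t,$$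
where the step for an absent $c_X$ or $c_Y$ is omitted. The first step is switch with $p=c_X$, $q=a$, $r=b$ in the rule; the second has $p=c_Y$, $q=b$, $r=a\wedge c_X$. The last part is the induction hypothesis for both pairs.

**Step 3: $r$ is an $\wedge$-node of $t$.** This is the dual case; here the switch steps come at the end. Let $a\wedge b$ be the subterm of $t$ at $r$, with $V(a)\subseteq X$ and $V(b)\subseteq Y$. By $(\dagger)$ no other $\wedge$-node of $t$ is above $r$, so $t$ is the disjunction of $a\wedge b$ and terms that are variables or $\wedge$-rooted, each with its variables inside $X$ or inside $Y$. All $\vee$-nodes of $s$ are in $D\setminus\{r\}$, so $s$ is a conjunction of terms that are variables or $\vee$-rooted, each inside $X$ or inside $Y$. Rearranging only top-level $\vee$'s of $t$ and top-level $\wedge$'s of $s$, which leaves the configuration unchanged as before,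
$$s=s_X\wedge s_Y,\qquad t=(a\wedge b)\vee c_X\vee c_Y,$$
with $V(s_X)=V(a)\cup V(c_X)=X$, $V(s_Y)=V(b)\cup V(c_Y)=Y$, and $c_X$ or $c_Y$ possibly absent. As in Step 2, by $(\dagger)$ the $0$-subtree of $\Theta$ is a decision tree for $(s_X,\ a\vee c_X)$ and the $1$-subtree is one for $(s_Y,\ b\vee c_Y)$. By induction
$$s=s_X\wedge s_Y\ \xrightarrow{*}_{\mathsf s}\ (a\vee c_X)\wedge(b\vee c_Y)\ \to_{\mathsf s}\ \big(a\wedge(b\vee c_Y)\big)\vee c_X\ \to_{\mathsf s}\ (a\wedge b)\vee c_Y\vee c_X=t,$$
again omitting steps for absent terms. The first displayed switch step has $p=b\vee c_Y$, $q=a$, $r=c_X$ in the rule; the second has $p=a$, $q=b$, $r=c_Y$.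

**Step 4: the number of steps.** In both cases it is at most $2+2(|X|-1)+2(|Y|-1)=2(n-1)$. $\square$

*Example.* Let $s=(x\vee y)\wedge(z\vee w)$ and $t=(x\wedge z)\vee y\vee w$. Write $v_1,v_2$ for the nodes $x\vee y$ and $z\vee w$ of $s$, and $d$ for the node $x\wedge z$ of $t$. Then $T_x$ is $v_1\mapsto0,\ d\mapsto0$; $T_y$ is $v_1\mapsto1$; $T_z$ is $v_2\mapsto0,\ d\mapsto1$; $T_w$ is $v_2\mapsto1$. The coordinate $v_1$ is mentioned once with each value. Merging $x,y$ as in Lemma 4 gives an element with function $d\mapsto0$. Merging it with $z$ at $d$ gives an element with function $v_2\mapsto0$, and this merges with $w$ at $v_2$. So we get the decision tree with root $v_2$, whose $1$-child is $w$ and whose $0$-child is $d$; the node $d$ has $1$-child $z$ and $0$-child $v_1$, and $v_1$ has children $x$ and $y$. Now read from the root. At $v_2$ (Step 2 with $a=z$, $b=w$, $c_X=x\vee y$) we get $s\to_{\mathsf s}\big(z\wedge(x\vee y)\big)\vee w$. It remains to treat $z\wedge(x\vee y)\to(x\wedge z)\vee y$ with root $d$ (Step 3 with $a=x$, $b=z$, $c_X=y$, $s_X=x\vee y$, $s_Y=z$), which is one switch step. The result is $t$, after two steps.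

## 9. Proof of the Theorem

**Part (A).** This combines Lemmas 1 and 2. By Lemma 1 the configuration of $(s,t)$ is minimal, and it is full. So $n\ge|D|+1$ by Lemma 2, and by (2) this says $\#_\wedge(s)\ge\#_\wedge(t)$.

**Part (B), 2 implies 4 for every parse.** This produces the tree. By (A), $\#_\wedge(s)=\#_\wedge(t)$, so $|D|=n-1$ by (2). For any choice of parses the configuration is minimal (Lemma 1) and full, so Lemma 4 applies.

**Part (B), 4 for some parse implies 3.** This returns from trees to inferences. In the configuration of $(s,t)$ every $v\in D$ is taken with both values, so by Lemma 5 it is minimal and $|D|=n-1$. Lemma 1 gives that $s\to t$ is sound and nontrivial, and (2) gives $\#_\wedge(s)=\#_\wedge(t)$.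

Since 3 implies 2 trivially, and 4 for every parse implies 4 for some parse, we now know that 2, 3, "4 for some parse" and "4 for every parse" are equivalent.

**Part (B), 4 implies 1.** This is Lemma 6, together with the bound $2(n-1)$. The Conjecture is now proved, by $2\Rightarrow4\Rightarrow1$.

**Part (B), 1 implies 4.** This closes the equivalence. Induct on the number of switch steps. With $0$ steps, $s$ and $t$ are equal modulo associativity and commutativity. Use the same parse tree for both. Then the $\vee$-nodes of $s$ and the $\wedge$-nodes of $t$ together are all the internal nodes of this tree, and the parse tree itself, with left children as $0$-children and right children as $1$-children, is a decision tree.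

Otherwise let $s\to_{\mathsf s}s'\xrightarrow{*}_{\mathsf s}t$. Choose parses $s=C[p\wedge(q\vee r)]$ and $s'=C[(p\wedge q)\vee r]$ with the same context and the same parses of $p,q,r$, and any parse of $t$. By induction 4 holds for $(s',t)$ for some parse, hence for every parse, so $(s',t)$ with these parses has a decision tree $\Theta$. Identify the displayed $\vee$-nodes of $s$ and $s'$ and call the common node $v$. All other $\vee$-nodes of $s$ and $s'$ lie in $C,p,q,r$ and correspond, with the same variables on the left and on the right. So the two configurations have the same $D$. Let $T'$ belong to $(s',t)$ and $T$ to $(s,t)$. At $v$, the variables of $q$ have value $0$ and those of $r$ value $1$ in both; the variables of $p$ are not below $v$ in $s$, but are below its left child in $s'$. So $T'_x=T_x\cup\{v\mapsto0\}$ for $x\in V(p)$ and $T'_x=T_x$ for all other $x$. In particular $T_x\subseteq T'_x$ for all $x$, so every requirement that $T$ puts on a tree is also a requirement of $T'$, and $\Theta$ is a decision tree for $(s,t)$.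

**The property $(*)$.** We show that a decision tree $\Theta$ for $(s,t)$ excludes the bad pairs. (By 1, this also follows from the remark on edges in Section 1.) Suppose $x,y$ form a $\vee$-edge in $s$ and a $\wedge$-edge in $t$, with least common nodes $v$ in $s$ and $w$ in $t$. Then $v$ and $w$ are different elements of $D$, $T_x(v)\ne T_y(v)$ and $T_x(w)\ne T_y(w)$. So in $\Theta$ the leaves $x,y$ lie below different children of $v$, and also below different children of $w$. Hence both $v$ and $w$ are the least common ancestor of $x$ and $y$ in $\Theta$, a contradiction. This proves the Theorem. $\blacksquare$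

## 10. An eight-variable inference, and why both hypotheses are needed

Neither nontriviality nor the condition on $\#_\wedge$ can be dropped in $2\Rightarrow1$, even if $(*)$ is kept.

*Nontriviality.* The five-variable inference $u\wedge(x\vee y)\wedge(z\vee w)\to u\vee(x\wedge z)\vee(y\wedge w)$ of Section 1 is sound, satisfies $(*)$ and has $\#_\wedge=2$ on both sides. It is trivial at $x$, so by $1\Rightarrow2$ it is not switch-derivable, as we also saw by erasing $u$.

*The count.* The inference (1) is sound and nontrivial with counts $2>1$, but it violates $(*)$: $w,z$ form a $\vee$-edge on the left and a $\wedge$-edge on the right. An example that satisfies $(*)$ is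
$$s=\big((w\wedge w')\vee(x\wedge x')\big)\wedge\big((y\wedge y')\vee(z\wedge z')\big),$$
$$t=(w\wedge y)\vee(w'\wedge z)\vee(x\wedge y')\vee(x'\wedge z').$$
The sets $P_\alpha$ of Lemma 1 are $ww'yy'$, $ww'zz'$, $xx'yy'$, $xx'zz'$. The four pairs of $t$ are $wy$, $w'z$, $xy'$, $x'z'$. Each $P_\alpha$ contains exactly one of these pairs, in the order listed, and each pair is contained in exactly one $P_\alpha$. If $s$ is true, then all variables of some $P_\alpha$ are true, and so is $t$: the inference is sound. For nontriviality at a variable $q$, let $P$ be the set $P_\alpha$ containing the pair of $q$. Let $Q$ consist of $q$ and, from each of the other three pairs, an element not in $P$; it exists because $P$ contains only one pair. The sets $Q_\alpha$ are exactly the choices of one element from each pair, so $Q$ is one of them, and since the coordinates for $P_\alpha$ and $Q_\alpha$ are disjoint, $P=P_\alpha$ and $Q=Q_\alpha$ for a common $\alpha$. As $P\cap Q=\{q\}$, this $\alpha$ is a private point of $q$, and Lemma 1 applies. The $\wedge$-edges of $t$ are the four pairs, each of which joins the two conjuncts of $s$, so all of them are $\wedge$-edges of $s$, which gives $(*)$. Finally $\#_\wedge(s)=5>4=\#_\wedge(t)$,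 so by $1\Rightarrow3$ the inference is not switch-derivable.

*Every difference occurs in (A).* Take $k\ge1$ variable-disjoint copies $s_j\to t_j$ of the eight-variable inference and form $s_1\vee\dots\vee s_k\to t_1\vee\dots\vee t_k$. It is sound. It is nontrivial at each variable $q$: if $q$ is in copy $j$, take a valuation of that copy witnessing that $s_j[\top/q]\to t_j[\bot/q]$ is unsound and make all variables of the other copies false; then the left side is true and the right side is false. It satisfies $(*)$, since variables of different copies form $\vee$-edges on both sides. Its counts are $5k$ and $4k$, so the difference is exactly $k$. Difference $0$ is attained by switch itself. So every value $\#_\wedge(s)-\#_\wedge(t)\ge0$ occurs among sound nontrivial linear inferences, even among those satisfying $(*)$, and those with value $0$ are exactly the ones derivable by switch alone.
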